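# Solving minimally rigid planar frameworks by radicals

## Closing triangles with square roots: a guess and its first tests

You are given a drawing made of straight bars in the plane, in general position and with just enough bars to be rigid. You know which bars meet where and how long each bar is. Can you write down the coordinates of the joints with a formula that uses only field operations and $n$-th roots?

The answer one would first guess is this. We locate points by intersecting circles, which costs a square root each time. More generally, if three rigid pieces are hinged together pairwise at three different points, then the three hinges form a triangle with known sides, and one square root fixes the three pieces relative to each other. So, *for a framework with no superfluous bar*, one guesses that a formula with radicals exists exactly when the whole framework can be assembled by closing triangles in this way, and that cube roots, fifth roots and so on never help. In particular, if the graph cannot be disconnected by removing two joints, there should be no formula. Let us make this precise and test it.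

Graphs are finite and simple. A *framework* $(G,p)$ is a graph $G=(V,E)$ with a map $p:V\to\mathbb R^2$. We normalize: some vertex $v_1$ is at $(0,0)$ and a vertex $v_2$ adjacent to $v_1$ is on the $x$-axis. The framework is *generic* if the remaining coordinates are algebraically independent over $\mathbb Q$. Put
$$K=\mathbb Q\big(\{\|p(u)-p(v)\|^2: uv\in E\}\big).$$
A *radical extension* of $K$ is the top of a finite tower $K=K_0\subseteq K_1\subseteq\dots\subseteq K_m$ with $K_i=K_{i-1}(\alpha_i)$ and $\alpha_i^{n_i}\in K_{i-1}$ for some positive integer $n_i$. The framework is *radically solvable* if its coordinates lie in a radical extension of $K$. It is known that for generic frameworks this depends only on $G$ (for minimally rigid graphs it also drops out of Lemma 7 below), so we call $G$ *radically solvable* if its generic frameworks are.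

$G$ is *rigid* if its generic frameworks are: every continuous motion of the vertices that keeps all edge lengths is a motion by congruences. It is *minimally rigid* if it is rigid and $G-e$ is not rigid for every edge $e$. For $U\subseteq V$ let $i(U)$ be the number of edges with both ends in $U$, and call $G$ *sparse* if $i(U)\le 2|U|-3$ for all $U$ with $|U|\ge2$. We use one textbook theorem of rigidity.

**Laman's theorem.** $G$ with $|V|\ge2$ is minimally rigid if and only if it is sparse and $|E|=2|V|-3$.

$G$ is *$3$-connected* if $|V|\ge4$ and $G-S$ is connected for every $S\subseteq V$ with $|S|\le 2$. Finally, three sets form a *triangle* if they meet pairwise in exactly one vertex and the three common vertices are distinct.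

Now the tests.

*One edge.* The coordinates are $(0,0)$ and $(\sqrt{\lambda},0)$ with $\lambda$ the squared length.

*The triangle.* With squared lengths $\lambda_{12},\lambda_{13},\lambda_{23}$ we put $v_2=(a,0)$, $v_3=(b,c)$ and get $a^2=\lambda_{12}$, $b=(\lambda_{12}+\lambda_{13}-\lambda_{23})/(2a)$, $c^2=\lambda_{13}-b^2$. Two square roots suffice.

*A new vertex joined to two placed ones.* Subtracting the two circle equations gives a linear equation, and then a quadratic one remains. So $K_4-e$ is solvable, and so is everything built from an edge by adding vertices of degree $2$. With $k$ such vertices there are $2^k$ choices of intersection points, so a large number of solutions does not by itself obstruct a formula.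

*Three bodies.* Take three copies of $K_4-e$, each hinged to the other two at its two nonadjacent vertices. This has $9$ vertices and $15=2\cdot9-3$ edges, and no vertex of degree $2$. In one copy with edges $ua,ub,va,vb,ab$ the sets $\{u,a\},\{u,b\},\{a,b\}$ form a triangle, with union $\{u,a,b\}$, and then $\{u,a,b\},\{v,a\},\{v,b\}$ form a triangle, with union the copy. The three copies form a triangle. So there is a formula with square roots, and removing two hinges disconnects the graph, as the guess says.

*The smallest $3$-connected cases.* In a $3$-connected graph all degrees are at least $3$, so $2(2n-3)\ge 3n$ and $n=|V|\ge6$. For $n=6$ the graph is cubic. Its complement is $2$-regular on six vertices, so it is a hexagon or two disjoint triangles, and the graph is accordingly the *prism* (triangles $a_1a_2a_3$, $b_1b_2b_3$ and edges $a_ib_i$) or $K_{3,3}$. Both are $3$-connected, and both are minimally rigid: there are $9=2\cdot 6-3$ edges, and sets of $3,4,5$ vertices span at most $3,4,6$ edges. In $K_{3,3}$ no three edges form a triangle, so the assembly does not even start. In the prism we can close $a_1a_2a_3$ and $b_1b_2b_3$,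 and then we hold the five sets $\{a_1,a_2,a_3\}$, $\{b_1,b_2,b_3\}$, $\{a_i,b_i\}$. The first two are disjoint and the last three are pairwise disjoint, so no three of the five form a triangle. The guess predicts that neither graph has a formula.

The restriction to minimally rigid graphs matters. $K_4$ is rigid and $3$-connected, and it is solvable by square roots: its coordinates are already found from the five lengths of $K_4-e$. But $K_4$ has $6>2\cdot4-3$ edges, so it lies outside our question.

For minimally rigid graphs the guess is right, and this is what we shall prove. The first statement is a conjecture in Bill Jackson and J. C. Owen, "Radically solvable graphs", arXiv:1207.1580 (2012).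

**Theorem 1.** No $3$-connected minimally rigid graph is radically solvable.

**Theorem 2.** For a minimally rigid graph $G=(V,E)$ with $|V|\ge2$ the following are equivalent.

1. $G$ is radically solvable.
2. The coordinates of a generic framework of $G$ lie in a field obtained from $K$ by successive extensions of degree $\le2$.
3. Starting from the family $E$ of $2$-sets, one can reach the family $\{V\}$ by repeatedly replacing three sets forming a triangle by their union.

If these fail, the Galois group of the Galois closure of $K(p)/K$ has a subquotient $S_N$ with $N\ge5$.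

## Deleting a vertex of degree three from $K_{3,3}$ and from the prism

How would one start? The average degree is $(4n-6)/n<4$, so a $3$-connected minimally rigid graph has a vertex $v$ of degree $3$. The standard way down is to delete $v$ and to add one edge between two of its neighbors, so that the count $2(n-1)-3$ is right again. One would hope that the smaller graph is again unsolvable and that this can be carried back to $G$.

This breaks at the very first step. Take $K_{3,3}$ with parts $\{v,a,b\}$ and $\{w_1,w_2,w_3\}$. Deleting $v$ and adding $w_1w_2$ gives a graph in which we can close $\{w_1,w_2\},\{w_1,a\},\{w_2,a\}$ to $\{w_1,w_2,a\}$, then add $\{w_1,b\},\{w_2,b\}$ to get $\{w_1,w_2,a,b\}$, then add $\{w_3,a\},\{w_3,b\}$ to get everything. The smaller graph is solvable by square roots. By symmetry this happens for every choice in $K_{3,3}$. In the prism delete $a_1$. Its neighbors are $a_2,a_3,b_1$, and $a_2a_3$ is present already, so up to symmetry the added edge is $a_2b_1$. Now close $b_1b_2b_3$, attach $a_2$ by its edges to $b_1,b_2$, and attach $a_3$ by its edges to $a_2,b_3$. Again square roots suffice. So every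 such reduction of either of the two smallest cases lands in a solvable graph, and there is nothing to induct on.

The added edge is what hurts. Leave it out: $H=G-v$ has one bar too few, so (for fixed bar lengths) its shapes form a curve. The distances between the neighbors $w_1,w_2,w_3$ of $v$ are functions on this curve, and the three bars at $v$ impose *one* equation on a point of the curve, containing two further free parameters. If the equation has $N$ solutions, a Galois group permutes them, and two free parameters are enough to show that it is the full symmetric group $S_N$: the group is $2$-transitive, and a simple tangency produces a transposition. Then one has to show $N\ge5$, which we do by exhibiting enough degenerate shapes of $H$.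

This needs the neighbors of $v$ to move freely enough relative to each other, hence it needs that $G$ has no proper rigid subgraph with $\ge3$ vertices. So there is a reduction to be made first. Rigid subgraphs will be treated as rigid bodies ("clusters"), and inside a cluster with at least three vertices we may let two vertices collide. We shall see that this reduces every case to graphs without proper rigid subgraphs, except for one system that resists, the prism. There the same $S_N$ argument applies with a different equation.

## Galois groups under base change, and isotropic coordinates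

All fields have characteristic $0$ and lie in a large algebraically closed field $\Omega\supset\mathbb C$. Put $\mathbb F=\mathbb Q(i)$; algebraic independence over $\mathbb Q$ and over $\mathbb F$ is the same. A finite extension $L/k$ is *solvable* if the Galois group of its Galois closure is solvable. By Galois' theorem this holds if and only if $L$ lies in a radical extension of $k$. A *subquotient* of a group is a quotient of a subgroup. Subquotients of subquotients are subquotients, subquotients of solvable groups are solvable, and $S_N$ is not solvable for $N\ge5$. So the aim is always to find $S_N$, $N\ge 5$, as a subquotient.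

A point of an irreducible variety over $k$, with coordinates in an extension field, is *generic* over $k$ if its coordinates generate a field of transcendence degree equal to the dimension; equivalently, only the polynomials over $k$ that vanish on the whole variety vanish at it. Two generic points are related by an isomorphism of the fields they generate over $k$.

**Lemma 3.**

(a) Let $L/k$ be finite, $k\subseteq L'\subseteq L$ and $k\subseteq k'$. Then the Galois group of the closure of $k'L'/k'$ is a subquotient of that of the closure of $L/k$. So if $L/k$ is solvable, so is $k'L'/k'$.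

(b) Let $L/k$ be finite and let $T$ be a finite set algebraically independent over $L$. Then the Galois groups of the closures of $L/k$ and $L(T)/k(T)$ are isomorphic. So one extension is solvable if and only if the other is.

*Proof.* Let $\tilde L$ be the Galois closure of $L/k$. In (a), $k'\tilde L/k'$ is Galois and contains the closure of $k'L'/k'$, whose group is therefore a quotient of $\mathrm{Gal}(k'\tilde L/k')$; and restriction embeds $\mathrm{Gal}(k'\tilde L/k')$ in $\mathrm{Gal}(\tilde L/k)$. In (b), $T$ is algebraically independent over the algebraic extension $\tilde L$ of $L$. Letting $\mathrm{Gal}(\tilde L/k)$ act on coefficients makes $\tilde L(T)/k(T)$ Galois with the same group. The field $\tilde L$ is generated by the conjugates of $L$, so $\tilde L(T)$ is generated by the conjugates of $L(T)$, and it is the Galois closure. $\square$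

**Isotropic coordinates.** Write a point $(a,b)$ as $(x,y)=(a+ib,\,a-ib)$, put $x_{uw}=x_u-x_w$, $y_{uw}=y_u-y_w$, and let
$$\lambda_{uw}=x_{uw}y_{uw}.$$
Since $(a+ib)(a-ib)=a^2+b^2$, this is the squared distance. Translations and the maps $(x,y)\mapsto(\theta x,\theta^{-1}y)$ (complex rotations) preserve every product $x_{uw}y_{rs}$. For example, a triangle with $u=(0,0)$ and $v=(1,\lambda_{uv})$ has its third vertex $(x,y)$ at $xy=\lambda_{uw}$, $(x-1)(y-\lambda_{uv})=\lambda_{vw}$. We have gained that $x$ and $y$ are separate potentials on the vertex set, and a squared length is a product of a difference of each.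

## A rank lemma for products of differences

We shall often need that certain products $x_ey_e$ are algebraically independent, also for degenerate configurations. All these facts come from one lemma of linear algebra.

**Lemma 4.** Let $\ell_e$ $(e\in A)$ be $2$-dimensional subspaces of a finite-dimensional $k$-space $W$, with $A$ finite and $\dim\sum_{e\in A'}\ell_e\ge|A'|+1$ for all nonempty $A'\subseteq A$. Then for generic $\varphi\in W^*$ the lines $\ell_e\cap\ker\varphi$ are linearly independent.

*Proof.* Let $\varphi$ have indeterminate coordinates and work over $k(\varphi)$. Let $a_e,b_e$ be a basis of $\ell_e$ and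
$$r_e(\varphi)=\varphi(b_e)a_e-\varphi(a_e)b_e\ne0,$$
a generator of $\ell_e\cap\ker\varphi$. We use induction on $|A|$; the case $|A|=1$ is clear.

Suppose the $r_e=r_e(\varphi)$ are dependent. By induction proper subfamilies are independent, so there is a dependency $\sum c_er_e=0$, unique up to scalars, and all $c_e\in k(\varphi)^\times$. Let $T$ be the span of the $r_e$, so $\dim T=|A|-1$, and let $W_A=\sum\ell_e$, $\dim W_A\ge|A|+1$. The annihilator of $T$ in $W_A^*$ has dimension $\ge2$ and contains $\varphi|_{W_A}$. So there is a functional $\psi$ on $W_A$ that kills $T$ and is not proportional to $\varphi|_{W_A}$. On the plane $\ell_e$ both $\psi$ and $\varphi$ kill $r_e\ne0$, and $\varphi|_{\ell_e}\ne0$. Hence $\psi|_{\ell_e}=\mu_e\varphi|_{\ell_e}$ for a scalar $\mu_e$. The $\mu_e$ are not all equal, since otherwise $\psi$ would be proportional to $\varphi$ on $W_A$.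

Now differentiate the dependency. For $\chi\in W^*$ let $D_\chi$ be the directional derivative on $k(\varphi)$. As $r_e(\varphi)$ is linear in $\varphi$, $D_\chi r_e(\varphi)=r_e(\chi)$, so
$$\sum D_\chi(c_e)\,r_e+\sum c_e\,r_e(\chi)=0 .$$
Apply $\psi$. The first sum dies, and
$$\psi(r_e(\chi))=\chi(b_e)\psi(a_e)-\chi(a_e)\psi(b_e)=\mu_e\big(\chi(b_e)\varphi(a_e)-\chi(a_e)\varphi(b_e)\big)=-\mu_e\,\chi(r_e).$$
Hence $\chi\big(\sum c_e\mu_er_e\big)=0$ for all $\chi\in W^*$, so $\sum c_e\mu_er_e=0$. By uniqueness of the dependency all $\mu_e$ are equal, a contradiction. $\square$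

Let $\Gamma_1,\Gamma_2$ be graphs (parallel edges allowed) with a common edge set $A$. Let $L_1,L_2$ be their spaces of potentials $x$, $y$ (functions on the vertices), possibly normalized to vanish at one vertex. Let $r_j(A')$ be the graphic rank of $A'$ in $\Gamma_j$: the number of vertices minus the number of components, in the subgraph formed by $A'$. Let $x_e,y_e$ be the differences along $e$.

**Corollary 5.** If
$$|A'|\le r_1(A')+r_2(A')-1\qquad\text{for all nonempty }A'\subseteq A, \tag{1}$$
then the map $L_1\times L_2\to\mathbb A^A$, $(x,y)\mapsto(x_ey_e)_{e\in A}$, has a Jacobian with independent rows at generic points. In particular it is dominant.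

*Proof.* Let $\partial_e$ be the difference functional of $e$ on $L_1$ or $L_2$. The span of $\{\partial_e:e\in A'\}$ in $L_j^*$ has dimension $r_j(A')$; normalizing at one vertex does not change this, because the $\partial_e$ kill constants. Take $W=L_1^*\oplus L_2^*$ and $\ell_e=\langle(\partial_e,0),(0,\partial_e)\rangle$. Condition (1) for $|A'|=1$ forces $r_1=r_2=1$, so there are no loops and $\dim\ell_e=2$. Then $\dim\sum_{A'}\ell_e=r_1(A')+r_2(A')\ge|A'|+1$, so Lemma 4 applies. For $\varphi=(x,-y)\in L_1\oplus L_2=W^*$, $a_e=(\partial_e,0)$, $b_e=(0,\partial_e)$ we get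
$$r_e=-y_e(\partial_e,0)-x_e(0,\partial_e)=-(y_e\partial_e,\,x_e\partial_e)=-d(x_ey_e).$$
So the rows of the Jacobian are independent at generic points, and in characteristic $0$ the map is dominant. $\square$

For a triangle ($\Gamma_1=\Gamma_2$) condition (1) reads $3\le2+2-1$. For two parallel edges in both graphs it would read $2\le 1+1-1$ and fails, as it should.

If $\Gamma_1=\Gamma_2$ is a sparse graph, (1) holds: if $A'$ has components with vertex sets $U_r$, then $|A'|\le\sum_r(2|U_r|-3)\le2\sum_r(|U_r|-1)-1$. Therefore
$$\text{the squared edge lengths of a generic realization of a sparse graph are algebraically independent.} \tag{2}$$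

## Cluster systems and their fields of invariants

**Definition.** A *system* $\mathcal G=(V,\mathcal B)$ is a finite family $\mathcal B$ of subsets of $V$ ("clusters") of size $\ge2$ with union $V$. For $\emptyset\ne S\subseteq\mathcal B$ let $V(S)=\bigcup S$ and $f(S)=\sum_{b\in S}(2|b|-3)$. The system is *sparse* if $f(S)\le2|V(S)|-3$ for all such $S$. A subfamily $S$ is *tight* if equality holds, and $\mathcal G$ is *tight* if it is sparse and $\mathcal B$ is tight.

A minimally rigid graph is a tight system with $\mathcal B=E$. The prism may also be viewed as the system with the five clusters $\{a_1,a_2,a_3\}$, $\{b_1,b_2,b_3\}$, $\{a_i,b_i\}$; then $f(\mathcal B)=3+3+1+1+1=9=2\cdot6-3$.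

In a sparse system two clusters share at most one vertex: if $|b\cap b'|\ge2$, then $f(\{b,b'\})=2|b|+2|b'|-6>2|b\cup b'|-3$.

Let $p=(x_w,y_w)_{w\in V}$ have coordinates algebraically independent over $\mathbb Q$, and let $n=|V|$. For $b\subseteq V$ put
$$k_b=\mathbb F(x_{uw}y_{rs}:u,w,r,s\in b).$$
Let $k_{\mathcal G}$ be the compositum of the $k_b$, $b\in\mathcal B$, and $L_{\mathcal G}=k_V$. So $k_{\mathcal G}$ records the shape of each cluster, and $L_{\mathcal G}$ records the shape of the whole. For $b=\{u,w\}$ we have $k_b=\mathbb F(\lambda_{uw})$. For $b=\{u,s,i\}$ the field $k_b$ contains the squared lengths and also $x_{iu}y_{su}$, $x_{su}y_{iu}$, whose product is $\lambda_{iu}\lambda_{su}$ and whose sum is $\lambda_{iu}+\lambda_{su}-\lambda_{is}$; the choice between the two roots is the orientation of the body.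

For a cluster $b$ with a chosen base pair $u,s\in b$ let
$$\Phi_b=\big(x_{su}y_{su};\ x_{iu}y_{su},\ x_{su}y_{iu}\ (i\in b\setminus\{u,s\})\big), \tag{3}$$
which has $2|b|-3$ entries. Then $k_b=\mathbb F(\Phi_b)$: the ratios $x_{iu}/x_{su}$ and $y_{iu}/y_{su}$ lie in $\mathbb F(\Phi_b)$, hence so do all $x_{ij}/x_{su}$ and $y_{kl}/y_{su}$, and $x_{ij}y_{kl}$ is the product of two of these with $x_{su}y_{su}$. Put $\Phi_{\mathcal G}=(\Phi_b)_{b\in\mathcal B}$; it has $f(\mathcal B)$ entries and generates $k_{\mathcal G}$.

**Trivial motions.** At any point with $x_{su}y_{su}\ne0$, the kernel of $d\Phi_b$ consists of the velocities with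
$$\dot x_i=c+\theta x_i,\qquad \dot y_i=d-\theta y_i\qquad(i\in b)$$
for some $c,d,\theta$. Indeed, put $\theta=\dot x_{su}/x_{su}$; the first entry of (3) gives $\dot y_{su}=-\theta y_{su}$, and then the other entries give $\dot x_{iu}=\theta x_{iu}$, $\dot y_{iu}=-\theta y_{iu}$. We call these the trivial motions on $b$.

**The slice.** Fix distinct $o,o'\in V$. The point $\hat p_w=(x_{wo}/x_{o'o},\ x_{o'o}y_{wo})$ has the same invariants $x_{uw}y_{rs}$ as $p$ and lies in
$$\Sigma_V=\{x_o=y_o=0,\ x_{o'}=1\}\cong\mathbb A^{2n-3}.$$
Its coordinates lie in $k_V$, since $x_{wo}/x_{o'o}=x_{wo}y_{o'o}/(x_{o'o}y_{o'o})$, so $L_{\mathcal G}=\mathbb F(\hat p)$. As $L_{\mathcal G}$ together with $x_o,y_o,x_{o'o}$ generates $\mathbb F(p)$, we get $\operatorname{trdeg}L_{\mathcal G}=2n-3$, and $\hat p$ is a generic point of $\Sigma_V$ over $\mathbb F$.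

**Lemma 6.** If $\mathcal G$ is sparse, the entries of $\Phi_{\mathcal G}(p)$ are algebraically independent. If $\mathcal G$ is tight, then $L_{\mathcal G}/k_{\mathcal G}$ is finite, and $\ker d\Phi_{\mathcal G}$ at $p$ and at $\hat p$ is the $3$-dimensional space of trivial motions of $V$.

*Proof.* On each $b$ choose a sparse graph $T_b$ with $2|b|-3$ edges: start with an edge and repeatedly add a vertex of degree $2$. Clusters share at most one vertex, so the edge sets are disjoint. We claim that $\bigcup T_b$ is sparse. For $|U|\ge2$ let $S=\{b:|b\cap U|\ge2\}$. If $S=\emptyset$, there are no edges in $U$. Otherwise the number of edges in $U$ is at most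
$$\sum_{b\in S}(2|b\cap U|-3)=f(S)-2\sum_{b\in S}|b\setminus U|\le2|V(S)|-3-2|V(S)\setminus U|\le2|U|-3 .$$
By (2) the $f(\mathcal B)$ squared lengths of $\bigcup T_b$ are independent. They lie in $k_{\mathcal G}$, which is generated by the $f(\mathcal B)$ entries of $\Phi_{\mathcal G}$, so these entries are independent.

Let $\mathcal G$ be tight. Then $\operatorname{trdeg}k_{\mathcal G}=f(\mathcal B)=2n-3=\operatorname{trdeg}L_{\mathcal G}$, so the finitely generated extension $L_{\mathcal G}/k_{\mathcal G}$ is finite. In characteristic $0$, independence of the entries means that $d\Phi_{\mathcal G}$ has rank $2n-3$ at $p$, so its kernel has dimension $3$. It contains the space of trivial motions, which has dimension $3$. The translation and scaling that carry $p$ to $\hat p$ leave $\Phi_{\mathcal G}$ invariant and carry trivial motions to trivial motions, so the same holds at $\hat p$. $\square$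

Call a tight system $\mathcal G$ *solvable* if $L_{\mathcal G}/k_{\mathcal G}$ is solvable. This does not depend on $p$, since different choices are related by field isomorphisms. The *Galois group of $\mathcal G$* is that of the Galois closure of $L_{\mathcal G}/k_{\mathcal G}$. For instance, the triangle as a graph has $L_{\mathcal G}=k_{\mathcal G}(x_{iu}y_{su})$, quadratic by the example above.

**Lemma 7.** A minimally rigid graph $G$ is radically solvable if and only if the system $\mathcal G=(V,E)$ is solvable. For a generic normalized framework $q$ of $G$, the extension $K(q)/K$ is finite, and the Galois group of $\mathcal G$ is a subquotient of that of the Galois closure of $K(q)/K$.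

*Proof.* With $p$ generic as above, choose $\theta$ with $\theta x_{v_2v_1}=\theta^{-1}y_{v_2v_1}=:\ell$ and let $p^*_w=(\theta x_{wv_1},\theta^{-1}y_{wv_1})$. It has the same invariants as $p$, and $p^*_{v_1}=0$, $x^*_{v_2}=y^*_{v_2}=\ell$, $\ell^2=\lambda_{v_1v_2}$. In Cartesian coordinates $a=\frac{x+y}2$, $b=\frac{x-y}{2i}$ the vertex $v_2$ is at $(\ell,0)$, so $p^*$ is normalized. Since $L_{\mathcal G}\subseteq\mathbb F(p^*)$ has transcendence degree $2n-3$, the $2n-3$ coordinates $\ell,x^*_w,y^*_w$ $(w\ne v_1,v_2)$ are independent, and so are the $2n-3$ non-fixed Cartesian coordinates of $p^*$. Hence there is an $\mathbb F$-isomorphism from $K(i)(q)=\mathbb F(q)$ to $\mathbb F(p^*)$ that carries Cartesian coordinates to Cartesian coordinates, squared edge lengths to the $\lambda_e$, and so $K(i)$ to $\mathbb F(\lambda_e:e\in E)=k_{\mathcal G}$.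

The field $K(i)$ is radical over $K$, and a radical extension of $K$ becomes, after adjoining $i$, one of $K(i)$. So $G$ is radically solvable if and only if $\mathbb F(p^*)$ lies in a radical extension of $k_{\mathcal G}$. If it does, so does $L_{\mathcal G}\subseteq\mathbb F(p^*)$. Conversely, $x^*_w=x_{wv_1}y_{v_2v_1}/\ell$ and $y^*_w=x_{v_2v_1}y_{wv_1}/\ell$, so $\mathbb F(p^*)=L_{\mathcal G}(\ell)$ with $\ell=\sqrt{\lambda_{v_1v_2}}$ and $\lambda_{v_1v_2}\in k_{\mathcal G}$. Thus if $L_{\mathcal G}$ lies in a radical extension, so does $\mathbb F(p^*)$.

By the same description $\mathbb F(p^*)/k_{\mathcal G}$ is finite, hence so are $K(i)(q)/K(i)$ and $K(q)/K$. The claim on groups is Lemma 3(a): base change from $K$ to $K(i)$, and then passage to the subfield corresponding to $L_{\mathcal G}$. $\square$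

## Merging, pruning, restricting and identifying

Four operations on tight systems make the Galois group smaller (pass to a subquotient). The first three are formal.

**(O1) Merging.** *If $S\subseteq\mathcal B$ is tight, replace $S$ by the single cluster $V(S)$. The new system is tight, and its Galois group is a subquotient of the old one.* For a subfamily containing $V(S)$, replacing $V(S)$ by the members of $S$ changes neither $f$ nor the vertex set, so sparsity and tightness persist. The field $k_{\mathcal G}$ grows and $L_{\mathcal G}$ is unchanged; use Lemma 3(a).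

**(O2) Deleting a private vertex.** *If $w$ lies in exactly one cluster $b$ and $|b|\ge3$, replace $b$ by $b-w$ and $V$ by $V-w$. Sparsity, and tightness of each subfamily, is preserved in both directions, and the Galois group is unchanged.* If $b\in S$, both $f(S)$ and $2|V(S)|-3$ drop by $2$; otherwise neither changes. Choose the base $u,s$ of $b$ in $b-w$, and put $\alpha=x_{wu}y_{su}$, $\beta=x_{su}y_{wu}$. By (3), applied to $b$ and to $V$ with this base, $k_{\mathcal G}=k_{\mathcal G-w}(\alpha,\beta)$ and $L_{\mathcal G}=L_{\mathcal G-w}(\alpha,\beta)$. The transcendence degrees $2n-3$ and $2n-5$ show that $\alpha,\beta$ are independent over $L_{\mathcal G-w}$. Use Lemma 3(b).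

**(O3) Tight subsystems.** *If $S\subseteq\mathcal B$ is tight, then the Galois group of $(V(S),S)$ is a subquotient of that of $\mathcal G$.* Put $k_S=k_{(V(S),S)}$ and $L_S=k_{V(S)}\subseteq L_{\mathcal G}$. Then $k_{\mathcal G}=k_S(\Phi_b:b\notin S)$, and these entries are independent over $k_S$ by Lemma 6, hence over its algebraic extension $L_S$. By Lemma 3(a) the group of the closure of $k_{\mathcal G}L_S/k_{\mathcal G}$ is a subquotient of that of $\mathcal G$, and by Lemma 3(b) it is the group of the closure of $L_S/k_S$.

The fourth operation lets two vertices of one cluster collide. It is a specialization, and it needs a lemma on how Galois groups specialize.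

**Lemma 8.** Let $B\subseteq A$ be polynomial rings over $\mathbb F$ (in finitely many variables) with $\mathrm{Frac}(A)/\mathrm{Frac}(B)$ finite. Let $\mathfrak q\subset A$ be a prime that is isolated in its fiber over $\mathfrak p=\mathfrak q\cap B$. Then the Galois group of the closure of $\kappa(\mathfrak q)/\kappa(\mathfrak p)$ is a subquotient of that of the closure of $\mathrm{Frac}(A)/\mathrm{Frac}(B)$.

*Proof.* Let $\bar B$ be the integral closure of $B$ in $A$. Zariski's Main Theorem (Stacks Project, Tag 00Q9) says: if a finite type map $B\to A$ is quasi-finite at $\mathfrak q$, there is $g\in\bar B\setminus\mathfrak q$ with $\bar B_g=A_g$. Hence $\kappa(\mathfrak q)=\kappa(\mathfrak q\cap\bar B)$. Let $\tilde N$ be the Galois closure of $\mathrm{Frac}(A)/\mathrm{Frac}(B)$, $B'\supseteq\bar B$ the integral closure of $B$ in $\tilde N$, and $\mathfrak P\subset B'$ a prime over $\mathfrak q\cap\bar B$, which exists by lying-over. As $B$ is integrally closed, $\kappa(\mathfrak P)/\kappa(\mathfrak p)$ is normal, and its automorphism group is a quotient of the decomposition group of $\mathfrak P$ (Bourbaki, *Commutative Algebra*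 V.2.2, Thm. 2). Since $\kappa(\mathfrak q)=\kappa(\mathfrak q\cap\bar B)\subseteq\kappa(\mathfrak P)$, the group of the closure of $\kappa(\mathfrak q)/\kappa(\mathfrak p)$ is a quotient of this automorphism group. $\square$

**(O4) Identification.** *Let $\beta\in\mathcal B$, $|\beta|\ge3$, and let $d_1\ne d_2$ be in $\beta$. Let $\mathcal G_1$ on $V_1=V/(d_1=d_2)$ be the family of images of the clusters. If $\mathcal G$ and $\mathcal G_1$ are tight, then the Galois group of $\mathcal G_1$ is a subquotient of that of $\mathcal G$. In particular, if $\mathcal G$ is solvable, so is $\mathcal G_1$.*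

*Proof.* **Setting up Lemma 8.** No cluster other than $\beta$ contains both $d_1$ and $d_2$. Choose the base $u=d_1$, $s$ of $\beta$ with $s\ne d_1,d_2$, arbitrary bases of the other clusters, and $o,o'$ with distinct images in $V_1$. Let $q$ be a generic point of $\Sigma_{V_1}$ and let $\bar q\in\Sigma_V$ be its pullback, $\bar q_w=q_{[w]}$. Let $A=\mathbb F[\Sigma_V]$, let $B=\mathbb F[\Phi_{\mathcal G}|_{\Sigma_V}]$, and let $\mathfrak q$ be the ideal of $\bar q$. Evaluating at $\hat p$ shows, with Lemma 6, that $B$ is a polynomial ring in $2n-3$ variables and that $\mathrm{Frac}(A)/\mathrm{Frac}(B)$ is $L_{\mathcal G}/k_{\mathcal G}$. Further $\kappa(\mathfrak q)=\mathbb F(q)=L_{\mathcal G_1}$. At $\bar q$ the two entries of $\Phi_\beta$ for $i=d_2$ vanish, and all other entries are those of $\Phi_{\mathcal G_1}(q)$ with respect to the image bases. So $\kappa(\mathfrak p)=\mathbb F(\Phi_{\mathcal G}(\bar q))=k_{\mathcal G_1}$. It remains to see that $\mathfrak q$ is isolated in its fiber.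

**A Jacobian criterion.** It suffices that the square Jacobian matrix of $\Phi_{\mathcal G}|_{\Sigma_V}$ is invertible at $\bar q$. Then $\Omega_{A/B}\otimes\kappa(\mathfrak q)$, its cokernel, is $0$, so $B\to A$ is unramified and hence quasi-finite at $\mathfrak q$.

**The Jacobian is invertible.** Let a velocity tangent to $\Sigma_V$ lie in $\ker d\Phi_{\mathcal G}(\bar q)$. Base pairs have distinct images and $q$ is generic, so $x_{su}y_{su}\ne0$ at $\bar q$ for every base pair. Hence the velocity is a trivial motion on each cluster. On $\beta$ it gives $d_1$ and $d_2$ equal velocities, because $\bar q_{d_1}=\bar q_{d_2}$. So it descends to $V_1$ and is trivial on each cluster of $\mathcal G_1$, that is, it lies in $\ker d\Phi_{\mathcal G_1}(q)$. As $\mathcal G_1$ is tight, Lemma 6 says that it is a trivial motion $\dot x=c+\theta x$, $\dot y=d-\theta y$ of $V_1$. Tangency to the slice gives $c=d=0$ at $o$, and then $\theta=0$ at $o'$, where $x=1$. $\square$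

Try (O4) on the five-cluster prism with $d_1=a_1$, $d_2=a_2$ and common image $a$. The clusters become $\{a,a_3\}$, $\{b_1,b_2,b_3\}$, $\{a,b_1\}$, $\{a,b_2\}$, $\{a_3,b_3\}$, with $f=7=2\cdot5-3$. The second, third and fourth form a triangle, and after merging them one more triangle finishes. So the identification makes the prism solvable by square roots and tells us nothing about it; this is why the prism survives as a separate case below.

## Reduction to graphs without rigid subgraphs, and the prism

**Definition.** A tight system with $|\mathcal B|\ge2$ is *irreducible* if no $S$ with $2\le|S|<|\mathcal B|$ is tight.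

$K_{3,3}$ with its nine edges as clusters is irreducible: for $2\le|S|<9$ the set $V(S)$ has at least three vertices; three, four, five vertices span at most $2,4,6$ edges, fewer than the $3,5,7$ that tightness needs, and six vertices need $9$. The prism with nine edges is not irreducible, but the five-cluster prism is: a tight $S$ with $2\le|S|\le4$ would have $|S|$ odd by parity of $f$, hence $|S|=3$; then its clusters would form a triangle by the computation in Lemma 9(ii) below, and we saw that there is none.

Repeated (O1) with families $S$ of size $2\le|S|<|\mathcal B|$ leads from any tight system with $\ge2$ clusters to an irreducible one with $\ge2$ clusters. Its clusters are $V(Q_1),\dots,V(Q_r)$ for a partition of $\mathcal B$ into tight classes $Q_i$. A vertex is *private* if it lies in exactly one cluster.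

**Lemma 9.** Let $\mathcal G$ be irreducible.

(i) $|\mathcal B|\ge3$.

(ii) If $|\mathcal B|=3$, the clusters form a triangle.

(iii) If $|\mathcal B|\ge4$, no three clusters form a triangle.

(iv) If a private vertex lies in $b$, then $|b|\ge3$, and deleting it by (O2) preserves irreducibility and $|\mathcal B|$.

*Proof.* (i) For $|\mathcal B|=2$ the number $f(\mathcal B)=2(|b|+|b'|)-6$ is even and $2|V|-3$ is odd.

(ii) Tightness says $\sum|b|-|V|=3$, and pairwise intersections have size $\le1$. By inclusion–exclusion, $\sum|b|-|V|$ is the sum of the sizes of the pairwise intersections minus the size of the triple intersection. A vertex common to all three would give $3-1=2$. So there is none, and the three pairwise intersections are distinct single vertices.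

(iii) A triangle $S$ has $f(S)=2(|V(S)|+3)-9=2|V(S)|-3$. So it is tight, with $2\le|S|=3<|\mathcal B|$.

(iv) Let $w\in b$ be private. If $|b|=2$, then $f(\mathcal B\setminus\{b\})=2|V|-4>2(|V|-1)-3$, while $V(\mathcal B\setminus\{b\})\subseteq V-w$. This contradicts sparsity. The rest is in (O2). $\square$

**Definition.** Let $\mathfrak I$ be the class of irreducible systems with $\ge4$ clusters in which every vertex lies in $\ge2$ clusters.

$K_{3,3}$ and the five-cluster prism belong to $\mathfrak I$. By Lemma 9(iv), an irreducible system with $\ge4$ clusters becomes a member of $\mathfrak I$ by repeated (O2); we call this *pruning*.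

**Lemma 10.** If a $3$-connected minimally rigid graph is radically solvable, then $\mathfrak I$ contains a solvable system.

*Proof.* $(V,E)$ is tight and solvable by Lemma 7. Merge it to an irreducible system. Suppose that this has only $3$ clusters $b_1,b_2,b_3$. They form a triangle. As $|V|\ge4$, some cluster, say $b_1$, has a vertex $w$ besides its two hinges (the vertices it shares with $b_2$ and $b_3$). Every edge of $G$ lies in a cluster, and $b_1$ without its two hinges is disjoint from $b_2\cup b_3$. So deleting these two hinges separates $w$ from the third hinge $b_2\cap b_3$, contradicting $3$-connectivity. Hence there are $\ge4$ clusters. Prune. $\square$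

Next we shrink members of $\mathfrak I$ by (O4). We first check that identification is always allowed.

**Lemma 11.** Let $\mathcal G\in\mathfrak I$, $\beta\in\mathcal B$, $|\beta|\ge3$, $d_1\ne d_2\in\beta$. Then the system $\mathcal G_1$ of (O4) is tight.

*Proof.* Let $\emptyset\ne S\subseteq\mathcal B$. If $\beta\in S$, both sides of the sparsity inequality drop by $2$. Let $\beta\notin S$. Then $f$ is unchanged, and only the case $d_1,d_2\in V(S)$ matters, where we need $f(S)\le2|V(S)|-5$. Here $|S|\ge2$, since no cluster other than $\beta$ contains both $d_1,d_2$, and $|S|<|\mathcal B|$. So $f(S)\le2|V(S)|-4$ by irreducibility. Suppose equality holds. Sparsity of $S\cup\{\beta\}$ reads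
$$2|V(S)|-4+2|\beta|-3\le2|V(S)|+2|\beta|-2|\beta\cap V(S)|-3,$$
so $|\beta\cap V(S)|\le2$. As $d_1,d_2\in\beta\cap V(S)$, we have $|\beta\cap V(S)|=2$ and $S\cup\{\beta\}$ is tight, so $S\cup\{\beta\}=\mathcal B$. Then the vertices of $\beta\setminus V(S)\ne\emptyset$ are private, a contradiction. Finally, writing $f_1$ for the function $f$ of $\mathcal G_1$, $f_1(\mathcal B)=f(\mathcal B)-2=2(|V|-1)-3$. $\square$

**Lemma 12.** Let $\mathcal G\in\mathfrak I$. Then one of the following holds.

(a) All clusters have size $2$.

(b) $\mathcal G$ is the *prism*: clusters $\{a_1,a_2,a_3\},\{b_1,b_2,b_3\},\{a_i,b_i\}$ $(i=1,2,3)$.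

(c) Some $\mathcal G'\in\mathfrak I$ with fewer vertices arises from $\mathcal G$ by (O4), (O1), (O2).

*Proof.* Assume that (a) and (c) fail.

**Step 1: what one identification shows.** Let $|\beta|\ge3$ and $d_1\ne d_2\in\beta$. Merge $\mathcal G_1$, which is tight by Lemma 11, to an irreducible system with classes $Q_1,\dots,Q_r$; $r\ge3$ by Lemma 9(i). If $r\ge4$, pruning gives (c). So $r=3$, and $V_1(Q_1),V_1(Q_2),V_1(Q_3)$ form a triangle (here $V_1(\cdot)$ denotes the vertex set in $\mathcal G_1$). Say $\beta\in Q_1$. The class $Q_1$ is tight in $\mathcal G_1$ and contains $\beta$, so it is tight in $\mathcal G$ (both sides change by $2$). Since $Q_1\ne\mathcal B$, irreducibility gives $Q_1=\{\beta\}$.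

Let $\beta_1$ be the image of $\beta$ and $d$ that of $d_1,d_2$. Every vertex of $\beta$ lies in another cluster, which belongs to $Q_2$ or $Q_3$. So $\beta_1$ consists of its two hinges. Thus $|\beta|=3$; write $\beta=\{d_1,d_2,d_3\}$, $\beta_1=\{d,d_3\}$, and number the classes such that $\beta_1\cap V_1(Q_2)=\{d\}$ and $\beta_1\cap V_1(Q_3)=\{d_3\}$. No cluster of $Q_3$ contains $d_1$ or $d_2$. So $Q_3$ is also tight in $\mathcal G$, and hence it is a single cluster. Each of its vertices lies in another cluster, that is, in $\beta$ or in a cluster of $Q_2$; so each is a hinge. Hence this cluster is $\{d_3,q\}$ with $q$ its hinge with $V_1(Q_2)$, and $q\notin\beta$. Also $d_3\notin V_1(Q_2)$, so $d_3$ lies in exactly two clusters, $\beta$ and $\{d_3,q\}$.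

**Step 2: the shape of every large cluster.** Apply Step 1 to all three pairs in $\beta$: every cluster of size $\ge3$ has the form $\beta=\{v_1,v_2,v_3\}$, where $v_i$ lies in exactly one further cluster, which is a pair $\{v_i,q_i\}$ with $q_i\notin\beta$. The $q_i$ are distinct: if $q_1=q_2$, then $\beta,\{v_1,q_1\},\{v_2,q_2\}$ form a triangle, against Lemma 9(iii).

**Step 3: the rest is one cluster.** Let $S=\mathcal B\setminus\{\beta,\{v_1,q_1\},\{v_2,q_2\},\{v_3,q_3\}\}$. A vertex outside $\beta$ lies in $\ge2$ clusters and in at most one of the removed ones, and the $v_i$ lie only in removed ones. So $V(S)=V\setminus\beta\supseteq\{q_1,q_2,q_3\}$. And $f(S)=(2|V|-3)-3-3=2(|V|-3)-3=2|V(S)|-3$. So $S$ is tight, hence a single cluster, of size $\ge3$. By Step 2 it has size $3$, so it equals $\{q_1,q_2,q_3\}$. This is the prism. $\square$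

**Corollary 13.** For every $\mathcal G\in\mathfrak I$ there is a system $\mathcal G'\in\mathfrak I$ of type (a) or (b) whose Galois group is a subquotient of that of $\mathcal G$.

*Proof.* Induct on $|V|$. In case (c) of Lemma 12 the Galois group of the smaller member of $\mathfrak I$ is a subquotient of that of $\mathcal G$, by (O1), (O2), (O4) and Lemma 11. $\square$

So everything now follows from this statement.

**Proposition 14.** Let $\mathcal G\in\mathfrak I$ be of type (a) or (b). Then its Galois group has a subquotient $S_N$ with $N\ge5$. In particular $\mathcal G$ is not solvable.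

## Full symmetric groups from families of conics

We now prove the lemma that produces symmetric groups. A polynomial of degree $\le2$ in two variables is called a *nondegenerate conic* if the symmetric $3\times3$ matrix of its homogenization is invertible. Then its homogenization is irreducible over every extension field, so the polynomial itself has degree exactly $2$ and is absolutely irreducible. For example $st-1$ is nondegenerate and $st$ is not.

**Lemma 15.** Let $k_0$ be algebraically closed, $F/k_0$ finitely generated of transcendence degree $1$, $s,t$ algebraically independent over $F$, and $h\in F[s,t]$ of total degree $\le2$ whose coefficients $\eta_j$ generate $F$ over $k_0$. Put $M=F(s,t)$ and $J=k_0(s,t,h)$. Let $h'=\partial h$, where a nonzero $k_0$-derivation $\partial$ of $F$ is applied to the coefficients. Let $h_1,h_2$ be the images of $h$ under the two embeddings $F\to\mathrm{Frac}(F\otimes_{k_0}F)$. Assume one of: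

* (α) $\deg_{s,t}h\le1$, and the coefficients of $s,t$ are not both in $k_0$;
* (β) $h_1-h_2$ and $h'$ are nondegenerate conics.

Then
$$N:=[M:J]=\sum_P\max\big(0,-\min_j\operatorname{ord}_P\eta_j\big), \tag{4}$$
where $P$ runs over the places of $F/k_0$. If $N\ge2$, the Galois group of the Galois closure of $M/J$ is $S_N$.

Here is an example. Let $F=k_0(z)$ and $h=z^N+sz$ with $N\ge2$. This is case (α), with coefficients $z^N,z,0$. The only pole is at $z=\infty$, with contribution $N$, and indeed $z$ is a root of $T^N+sT-h$. The lemma says that this trinomial, with $s$ and $h$ free, has group $S_N$.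

*Proof.* **Step 1: the degree.** The aim is (4). The kernel of $\partial$ on $F$ is $k_0$, because $F$ is algebraic over $k_0(z)$ for every $z\in F\setminus k_0$. Since $k_0$ is algebraically closed, $F/k_0$ is regular, hence so is $M/k_0(s,t)$. Extend $\partial$ to $M$ by $\partial s=\partial t=0$. If $h$ were in $k_0(s,t)$, then $\partial h=0$, so all coefficients would lie in $k_0$, contradicting $F\ne k_0$. As $k_0(s,t)$ is algebraically closed in $M$, the element $c:=h$ is transcendental over $k_0(s,t)$, and $N<\infty$.

Let $\bar J$ be an algebraic closure of $J$, and $k_1$ the algebraic closure of $k_0(s,t)$ in $\bar J$. Let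
$$F_1=M\otimes_{k_0(s,t)}k_1=\mathrm{Frac}(F\otimes_{k_0}k_1),$$
a field by regularity, and let $g\in F_1$ be the element $h$. As $M$ and $k_1$ are linearly disjoint over $k_0(s,t)$, the fields $M$ and $Jk_1=k_1(g)$ are linearly disjoint over $J$. So $N=[F_1:k_1(g)]$, which is the degree of the pole divisor of $g$. Poles of $g$ occur only where some $\eta_j$ has a pole. Since $\eta_j\in F$ and $k_0$ is algebraically closed, these are places $P$ of $F/k_0$, each giving one place of $F_1/k_1$ with the same uniformizer. If $m=\min_j\operatorname{ord}_P\eta_j$, the coefficient of $g$ at the $m$-th power of the uniformizer is a nonzero polynomial in $s,t$ over $k_0$, hence nonzero. So $\operatorname{ord}_Pg=m$, and (4) follows.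

From now on let $N\ge2$. As $\ker\partial=k_0$, we have $h'\ne0$; in case (α) $h'$ is a nonconstant polynomial of degree $1$.

**Step 2: the conjugates as points on a curve.** The aim is to describe the $N$ embeddings of $M$ geometrically. Let $U$ be a smooth affine curve over $k_0$ with function field $F$, and write $h_P$ for $h$ with coefficients evaluated at $P$. Shrink $U$ so that the coefficients are regular on $U$; $\partial$ maps $\mathcal O(U)$ to itself and vanishes nowhere; $P\mapsto h_P$ is injective on points over any field (possible because the coefficients generate $F$, so that they map a suitable $U$ isomorphically onto a locally closed curve); $h'_P\ne0$ for all $P\in U$; and in case (β) all $h'_P$ are nondegenerate. Let $\tilde U$ be the smooth projective model.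

A $J$-embedding $M\to\bar J$ gives a point $P\in U(\bar J)$ with $h_P(s,t)=c$. Conversely, let $P$ be such a point. Then $P\notin U(k_0)$, as $c\notin k_0(s,t)$. So $P$ defines an embedding $F\to\bar J$ over $k_0$. The field $k_0(P,s,t)$ contains $s,t,c$ and has transcendence degree $\ge3$, so $s,t$ are independent over $k_0(P)$ and the embedding extends to $M$ with $s\mapsto s$, $t\mapsto t$, $h\mapsto c$. Hence there are exactly $N$ such points. We call them *roots*.

**Step 3: double transitivity.** The aim is that $\mathrm{Gal}(\bar J/J)$ acts $2$-transitively on the roots. Let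
$$T=\{(P_1,P_2,\sigma):P_1\ne P_2,\ h_{P_1}(\sigma)=h_{P_2}(\sigma)\}\subset U\times U\times\mathbb A^2 .$$
It is a hypersurface in an irreducible smooth fourfold (the diagonal is removed), so all its components have dimension $3$. As $h_{P_1}-h_{P_2}\ne0$ for $P_1\ne P_2$, its fibers over $U\times U$ have dimension $\le1$. So every component dominates $U\times U$, and components of $T$ correspond to components of the generic fiber, the zero set of $h_1-h_2$. This is irreducible: in case (β) by assumption, and in case (α) because $h_1-h_2$ has degree $1$ and is nonconstant (if, say, the coefficient $a$ of $s$ is not in $k_0$, then $a\otimes1\ne1\otimes a$). So $T$ is irreducible.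

An ordered pair of distinct roots gives a point $(P_1,P_2,(s,t))$ of $T$. Its field over $k_0$ contains $s,t,c$, so it has transcendence degree $3$, and the point is a generic point of $T$. So for two such pairs there is an isomorphism $k_0(P_1,P_2,s,t)\to k_0(P_1',P_2',s,t)$ over $k_0$ that carries the data to each other. It fixes $s$, $t$ and $c=h_{P_1}(s,t)$, that is, $J$, and it extends to $\bar J$.

**Step 4: which fiber gives a transposition.** The subgroup $\mathrm{Gal}(\bar J/k_1(c))$ acts on the same $N$ roots, namely as on the $k_1(c)$-embeddings of $F_1$. For $c_0\in k_1$, the algebra $F_1\otimes_{k_1(c)}k_1((c-c_0))$ is the product of the fields $k_1(((c-c_0)^{1/e}))$, with $e$ running over the ramification indices of $g:\tilde U_{k_1}\to\mathbb P^1$ over $c_0$. So an inertia generator at $c=c_0$ acts with cycle lengths equal to these indices. It suffices to find $c_0$ over which they are $(2,1,\dots,1)$.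

**Step 5: a critical point in general position.** The aim is to choose $c_0$. Let
$$R=\{(P,\sigma)\in U\times\mathbb A^2:h'_P(\sigma)=0\}.$$
As in Step 3, its components have dimension $2$, its fibers over $U$ have dimension $\le1$, and all components dominate $U$. As $h'$ is irreducible over $\bar F$ and nonconstant, $R$ is nonempty and irreducible.

*$R\to\mathbb A^2$ is dominant.* Suppose not. Fibers of $R\to\mathbb A^2$ have dimension $\le1$, so the image closure is an irreducible curve $e=0$ over $k_0$. The polynomial $e$ stays irreducible over $\bar F$ and vanishes on the zero set of the irreducible polynomial $h'$, so $h'=\psi_1e$ with $\psi_1\in F$. Normalize a coefficient of $e$ to be $1$, and let $\psi$ be the corresponding coefficient of $h$. Then $\partial\psi=\psi_1$, so $\partial(h-\psi e)=0$ and $h=h_0+\psi e$ with $h_0\in k_0[s,t]$. Hence $F=k_0(\psi)$ and $\psi=(h-h_0)/e\in J$, so $M=J$ and $N=1$, a contradiction.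

So there is $P_0\in U(k_1)$ such that $(P_0,s,t)$ is a generic point of $R$. Put $c_0=h_{P_0}(s,t)=g(P_0)\in k_1$. Then $P_0\notin U(k_0)$, since $h'_{P_0}\ne0$, $h'_{P_0}(s,t)=0$, and $s,t$ are independent over $k_0$. Therefore $k_0(P_0)\cong F$. Let $k_2$ be the algebraic closure of $k_0(P_0)$ in $k_1$. Since $\operatorname{trdeg}k_0(P_0,s,t)=2$, the point $(s,t)$ has transcendence degree $1$ over $k_2$, and it lies on the curve $h'_{P_0}=0$, which is irreducible over $k_2$. So
$$\text{every polynomial in }k_2[\sigma_1,\sigma_2]\text{ that vanishes at }(s,t)\text{ is divisible by }h'_{P_0}. \tag{5}$$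

We shall also differentiate. The derivations $\partial/\partial s,\partial/\partial t$ of $k_0(s,t)$ extend to derivations $D$ of $k_1$. For $P\in U(k_1)$, the map $\phi\mapsto D(\phi(P))$ is a $k_0$-derivation $\mathcal O(U)\to k_1$, so it is a multiple of $\phi\mapsto(\partial\phi)(P)$ by some $\omega_{D,P}\in k_1$ independent of $\phi$. Hence for $D$ extending $\partial/\partial s$
$$D\big(h_P(s,t)\big)=\omega_{D,P}\,h'_P(s,t)+\frac{\partial h_P}{\partial\sigma_1}(s,t), \tag{6}$$
likewise for $t$ with $\sigma_2$, and likewise with $h'$ (and $h''=\partial h'$) in place of $h$ (and $h'$).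

**Step 6: $g-c_0$ vanishes to order exactly $2$ at $P_0$.** The first derivative along $\partial$ is $h'_{P_0}(s,t)=0$, and the second is $h''_{P_0}(s,t)$. Suppose the latter is $0$. Apply (6), with $h'$ in place of $h$, to $h'_{P_0}(s,t)=0$: both partial derivatives of $h'_{P_0}$ vanish at $(s,t)$. They have smaller degree than $h'_{P_0}$, so by (5) they are $0$. Then $h'_{P_0}$ is constant, a contradiction.

**Step 7: every other point of $\tilde U(k_1)$ over $c_0$ is unramified.** First let $P\in U(k_1)$, $P\ne P_0$, $h_P(s,t)=c_0$, and suppose $h'_P(s,t)=0$. Put $q=h_{P_0}-h_P\in k_1[\sigma_1,\sigma_2]$; by injectivity $q\ne0$. Differentiate $h_{P_0}(s,t)=h_P(s,t)$ by (6). The terms with $\omega$ vanish on both sides, since $h'_{P_0}(s,t)=h'_P(s,t)=0$. Hence $q$ and its gradient $\nabla q$ vanish at $(s,t)$.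

In case (α), $q$ has degree $\le1$, so $q=0$, a contradiction. In case (β), the symmetric matrix of $q$ kills $(s,t,1)^T$ (the first two partial derivatives of the homogenization vanish there, and so does the third, by Euler's relation). So $q$ is degenerate, and since $h_1-h_2$ is nondegenerate, $(P_0,P)$ is not a generic point of $U\times U$. As $P_0\notin U(k_0)$, $P$ is algebraic over $k_0(P_0)$, so $q\in k_2[\sigma_1,\sigma_2]$. The partial derivatives of $q$ have degree $\le1$ and vanish at $(s,t)$, so by (5) they are divisible by $h'_{P_0}$, which has degree $2$; hence they are $0$. So $q$ is a constant that vanishes at $(s,t)$, and $q=0$, a contradiction.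

Now let $P\in\tilde U\setminus U$; these are $k_0$-points. If a coefficient of $h$ has a pole at $P$, then $g(P)=\infty$ by Step 1. Otherwise $h_P\in k_0[s,t]$. Suppose $h_P(s,t)=c_0=h_{P_0}(s,t)$. Differentiate: on the left the coefficients are constants, on the right the $\omega$-term vanishes. So $q=h_{P_0}-h_P\in k_2[\sigma_1,\sigma_2]$ and $\nabla q$ vanish at $(s,t)$, and $q=0$ as before. Then the coefficients of $h$ at $P_0$ lie in $k_0$. But they generate $k_0(P_0)\cong F\ne k_0$, a contradiction.

**Step 8: conclusion.** The fiber of $g$ over $c_0$ has ramification $(2,1,\dots,1)$, so by Step 4 the group contains a transposition. A $2$-transitive group containing a transposition contains all transpositions, so it is $S_N$. $\square$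

## The prism and its six poles

**Proposition 16.** The Galois group of the prism (type (b)) has $S_6$ as a subquotient.

*Proof.* **Step 1: coordinates.** Use the slice with $a_1=(0,0)$, $a_2=(1,\mu)$, $a_3=(\xi,\eta)$, and write $b_1=(X,Y)$,
$$b_2=(X+\delta,\,Y+\nu/\delta),\qquad b_3=(z',z'')=(X+\rho\delta,\,Y+\tau/\delta).$$
The nine quantities $\mu,\xi,\eta,\nu,\rho,\tau,X,Y,\delta$ generate $L_{\mathcal G}$ over $\mathbb F$, which has transcendence degree $2\cdot6-3=9$, so they are independent. With bases $a_1,a_2$ and $b_1,b_2$ the two big clusters have $\Phi=(\mu;\xi\mu,\eta)$ and $\Phi=(\nu;\rho\nu,\tau)$. So $k_{\mathcal G}=\mathbb F(\mu,\xi,\eta,\nu,\rho,\tau,\lambda_1,\lambda_2,\lambda_3)$, where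
$$XY=\lambda_1,\qquad(X+\delta-1)(Y+\nu/\delta-\mu)=\lambda_2,\qquad(z'-\xi)(z''-\eta)=\lambda_3,$$
and these nine generators are independent by Lemma 6. Let $k_0$ be the algebraic closure of $\mathbb F(\mu,\nu,\rho,\tau,\lambda_1,\lambda_2)$. The field $k_0(X,Y,\delta)=k_0(X,\delta)$ is algebraic over $\mathbb F(\mu,\nu,\rho,\tau,X,Y,\delta)$; so it has transcendence degree $7-6=1$ over $k_0$, and $\xi,\eta$ are independent over it. Substituting $Y=\lambda_1/X$ in the second equation and multiplying by $X\delta$ gives
$$E:=X^2(\nu-\mu\delta)+X\,m(\delta)+\lambda_1\delta(\delta-1)=0,\qquad m=\lambda_1\delta+(\delta-1)(\nu-\mu\delta)-\lambda_2\delta. \tag{7}$$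

**Step 2: $E$ is irreducible over $k_0$.** This identifies $k_0(X,\delta)$ with the function field of $E=0$. The outer coefficients are coprime, so $E$ has no factor in $k_0[\delta]$. If $E$ were reducible, its discriminant $m^2-4(\nu-\mu\delta)\lambda_1\delta(\delta-1)$ would be $r^2$ with $r\in k_0[\delta]$. Then $f=m+r$ and $g=m-r$ satisfy
$$fg=-4\mu\lambda_1\,\delta(\delta-1)(\delta-\nu/\mu),\qquad f+g=2m,$$
where $m$ has degree $2$ and leading coefficient $-\mu$. So the degrees of $f,g$ are $2,1$ in some order; replacing $r$ by $-r$ if necessary, $f=-2\mu f_0$ and $g=2\lambda_1g_0$ with $f_0,g_0$ monic of degrees $2,1$. Their roots lie in $\{0,1,\nu/\mu\}$, so $f_0,g_0\in\mathbb F(\mu,\nu)[\delta]$. Then $\lambda_1-\lambda_2=m(1)=-\mu f_0(1)+\lambda_1g_0(1)\in\mathbb F(\mu,\nu,\lambda_1)$, contradicting independence.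

**Step 3: the poles of $z'$ and $z''$.** We work on the closure of $E=0$ in $\mathbb P^1\times\mathbb P^1$, of bidegree $(2,2)$. Put $\epsilon=1/X$ and $\omega=1/\delta$. The points with $X=\infty$ or $\delta=\infty$ are the following three.

* $P_1=(\infty,\nu/\mu)$: $\epsilon^2E=(\nu-\mu\delta)+\epsilon m+\epsilon^2\lambda_1\delta(\delta-1)$ has $\partial/\partial\delta=-\mu$ there, so the point is smooth with uniformizer $\epsilon$. So $z'=X+\rho\delta$ has a simple pole, and $z''=\lambda_1/X+\tau/\delta$ takes the value $\tau\mu/\nu$.
* $P_2=(\lambda_1/\mu,\infty)$: $\omega^2E|_{\omega=0}=-\mu X+\lambda_1$, so the point is smooth with uniformizer $\omega$. So $z'$ has a simple pole, and $z''=\lambda_1/X+\tau\omega$ takes the value $\mu$.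
* $P_3=(\infty,\infty)$: $\epsilon^2\omega^2E=-\mu(\omega+\epsilon)+\cdots$ (terms of order $\ge2$), so the point is smooth and $X=-1/\omega+O(1)$. So $z'=(\rho-1)/\omega+O(1)$ has a simple pole, and $z''=\lambda_1\epsilon+\tau\omega$ takes the value $0$.

For $X=0$ equation (7) reads $\lambda_1\delta(\delta-1)=0$, and for $\delta=0$ it reads $\nu X(X-1)=0$. So the points with $X=0$ or $\delta=0$ are the following three.

* $(0,1)$: $\partial E/\partial\delta=\lambda_1$, so $X$ is a uniformizer. $z''=\lambda_1/X+\tau/\delta$ has a simple pole, and $z'=\rho$.
* $(1,0)$: $\partial E/\partial X=\nu$, so $\delta$ is a uniformizer. $z''$ has a simple pole, and $z'=1$.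
* $(0,0)$: the linear part is $-\nu X-\lambda_1\delta$, so the point is smooth, and $1/\delta=-\lambda_1/(\nu X)+O(1)$. So $z''=(1-\tau/\nu)\lambda_1/X+O(1)$ has a simple pole, and $z'=0$.

Thus $z'$ has exactly the poles $P_1,P_2,P_3$, all simple, and there $z''$ takes the distinct values $\tau\mu/\nu,\mu,0$. And $z''$ has exactly the poles $(0,1),(1,0),(0,0)$, all simple, and there $z'$ is finite.

**Step 4: $k_0(z',z'')=k_0(X,\delta)$.** Any place over the same place of $k_0(z',z'')$ as $P_2$ has $z'=\infty$ and $z''=\mu$, so it is $P_2$. As $z'$ has a simple pole at $P_2$, the ramification index is $1$. Hence the degree is $1$.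

**Step 5: the group.** Put $F=k_0(z',z'')$, $(s,t)=(\xi,\eta)$ and
$$h=\eta z'+\xi z''-z'z''=\xi\eta-\lambda_3 .$$
The coefficients $z'',z',-z'z''$ generate $F$, and $z'\notin k_0$, so Lemma 15 applies in case (α). At each of the six points exactly one of $z',z''$ has a pole, a simple one, and $z'z''$ has at most a simple pole. So each contributes $1$, there are no other contributions, and $N=6$. Here $J=k_0(\xi,\eta,\lambda_3)\supseteq k_{\mathcal G}$ and $M=J(z',z'')$ with $z',z''\in L_{\mathcal G}$. By Lemma 3(a), with $L'=k_{\mathcal G}(z',z'')$ and $k'=J$, the group $S_6$ is a subquotient of the Galois group of the prism. $\square$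

## The one-parameter family $G_0-v$ and a determinant identity

Let now $\mathcal G\in\mathfrak I$ be of type (a), that is, a graph $G_0=(V,E)$ with $n=|V|$. As $2n-3=|E|\ge4$, we have $n\ge4$. Irreducibility means
$$i(U)\le2|U|-4\qquad\text{for }3\le|U|<n. \tag{8}$$
Indeed, if $i(U)=2|U|-3$, then $S=E(U)$, the set of edges inside $U$, has $V(S)=U$ by sparsity, is tight, and $3\le|S|$, $S\ne E$.

**Step 1: a vertex of degree three.** By (8) and $n\ge4$, $G_0$ has no triangles. Each vertex has degree $\ge2$, as it lies in at least two clusters; and if $\deg v=2$, then $V-v$ spans $2n-5=2(n-1)-3$ edges, against (8). So all degrees are $\ge3$. As the degrees sum to $4n-6$, there is a vertex $v$ of degree $3$. Let $w_1,w_2,w_3$ be its neighbors; they are pairwise nonadjacent. Let $H=G_0-v$, so $|E(H)|=2n-6>0$. We use a slice for $V(H)$ with $\{o,o'\}\in E(H)$. For $K_{3,3}$ the graph $H$ is $K_{2,3}$.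

**Step 2: the fields.** Let $\kappa=\mathbb F(\lambda_e:e\in E(H))$, let $k_0$ be its algebraic closure, and $L_H=k_{V(H)}$. As $H$ is sparse, $\operatorname{trdeg}\kappa=2n-6$ by (2), while $\operatorname{trdeg}L_H=2(n-1)-3=2n-5$. So $k_0L_H$ has transcendence degree $1$ over $k_0$. This is the curve of shapes of $H$. Put
$$X=\lambda_{w_1w_3},\quad Y=\lambda_{w_2w_3},\quad Z=\lambda_{w_1w_2},\quad\gamma=\tfrac12(X+Y-Z),\quad\Delta=XY-\gamma^2 .$$
With $w_3$ as origin, $\gamma=\frac12(x_{w_1}y_{w_2}+x_{w_2}y_{w_1})$ and $\Delta=-\frac14(x_{w_1}y_{w_2}-x_{w_2}y_{w_1})^2\ne0$. By (8) the graph $H+w_jw_l$ is sparse for $j\ne l$: a set $U\subseteq V(H)$ containing $w_j,w_l$ spans at most $2|U|-4$ edges of $H$ if $|U|\ge3$, and none if $|U|=2$. So by (2)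
$$\text{none of }X,Y,Z\text{ lies in }k_0. \tag{9}$$
Let $F=k_0(X,Y,Z)\subseteq k_0L_H$; it has transcendence degree $1$ over $k_0$. Let $\ell_i=\lambda_{vw_i}$, $s=\ell_1-\ell_3$, $t=\ell_2-\ell_3$ and $c=\ell_3$.

**Step 3: $s,t$ are free parameters.** Take $w_3=0$, and let $\langle\cdot,\cdot\rangle$ be the bilinear form of the squared length. Then $2\langle v,w_1\rangle=\ell_3+X-\ell_1=X-s$ and $2\langle v,w_2\rangle=Y-t$. As in (O2), $L_{G_0}=L_H(\alpha,\beta)$ with $\alpha=x_vy_{w_1}$, $\beta=x_{w_1}y_v$, and
$$2\langle v,w_1\rangle=\alpha+\beta,\qquad2\langle v,w_2\rangle=\alpha\frac{y_{w_2}}{y_{w_1}}+\beta\frac{x_{w_2}}{x_{w_1}} .$$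
The ratios lie in $L_H$, and the linear system is invertible because $\Delta\ne0$. So $L_{G_0}=L_H(s,t)$. The transcendence degrees $2n-3$ and $2n-5$ show that $s,t$ are independent over $L_H$, hence over its algebraic extension $k_0L_H$.

**Step 4: the one equation.** The three vectors $v,w_1,w_2$ lie in a plane, so their Gram determinant vanishes. The Gram matrix of $w_1,w_2$ is $\begin{pmatrix}X&\gamma\\\gamma&Y\end{pmatrix}$, with determinant $\Delta$, and $\langle v,v\rangle=c$. This gives $c=h(s,t)$ with
$$h=\frac{Y(X-s)^2-2\gamma(X-s)(Y-t)+X(Y-t)^2}{4\Delta}. \tag{10}$$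
Up to nonzero constants the coefficients of $h$ at $s^2,\,st,\,t^2,\,s,\,t,\,1$ are
$$\frac Y\Delta,\quad\frac\gamma\Delta,\quad\frac X\Delta,\quad\frac{Y(X-\gamma)}\Delta,\quad\frac{X(Y-\gamma)}\Delta,\quad\frac{XYZ}\Delta . \tag{11}$$
(For the last one, $YX^2-2\gamma XY+XY^2=XY(X+Y-2\gamma)=XYZ$.) They generate $F$ over $k_0$: they yield $r=X/Y$ and $\varrho=\gamma/Y$, then $Y$ from $Y/\Delta=1/(Y(r-\varrho^2))$, then $X$ and $\gamma$, then $Z$.

**Step 5: the conics are nondegenerate.** Let $\mathbf G=\begin{pmatrix}X&\gamma\\\gamma&Y\end{pmatrix}$ and $\varepsilon=(X,Y)^T$. By (10), $4h$ is the quadratic form in $(s,t,1)$ with matrix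
$$Q=D^T\mathbf G^{-1}D,\qquad D=(I\mid-\varepsilon).$$

**Lemma 17.** For two triples of data (indices $1,2$), with $x=X_1-X_2$, $y=Y_1-Y_2$, $z=Z_1-Z_2$,
$$\det(Q_1-Q_2)=\frac{xyz}{\Delta_1\Delta_2}. \tag{12}$$

*Proof.* Let $\mathbb M$ be the $7\times7$ matrix of the quadratic form
$$a^T\mathbf G_1a-b^T\mathbf G_2b+2a\cdot(\sigma-\varepsilon_1\sigma_0)+2b\cdot(\sigma-\varepsilon_2\sigma_0)$$
in $(a,b,\sigma,\sigma_0)$, where $a,b,\sigma$ are $2$-vectors. We compute $\det\mathbb M$ twice. By the Schur complement with respect to the block of $(a,b)$,
$$\det\mathbb M=\Delta_1\Delta_2\det\big(-(Q_1-Q_2)\big)=-\Delta_1\Delta_2\det(Q_1-Q_2).$$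
On the other hand, substitute $b=\hat b-a$. The form becomes
$$a^T(\mathbf G_1-\mathbf G_2)a+2\hat b^T\mathbf G_2a-\hat b^T\mathbf G_2\hat b+2\sigma_0\,a\cdot(\varepsilon_2-\varepsilon_1)+2\hat b\cdot(\sigma-\varepsilon_2\sigma_0).$$
Then substitute $\sigma=\hat\sigma+\varepsilon_2\sigma_0-\mathbf G_2a+\frac12\mathbf G_2\hat b$. The result is
$$a^T(\mathbf G_1-\mathbf G_2)a+2\hat b\cdot\hat\sigma+2\sigma_0\,a\cdot(\varepsilon_2-\varepsilon_1).$$
Both substitutions have determinant $1$. The $(\hat b,\hat\sigma)$-block has determinant $1$. With $\gamma_1-\gamma_2=\frac12(x+y-z)=:g$, the $(a,\sigma_0)$-block has determinant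
$$\det\begin{pmatrix}x&g&-x\\g&y&-y\\-x&-y&0\end{pmatrix}=-(yx^2-2gxy+xy^2)=-xy(x+y-2g)=-xyz .$$
So $\det\mathbb M=-xyz$, and (12) follows. $\square$

By (9), $X\otimes1\ne1\otimes X$, and likewise for $Y,Z$; so (12) shows that $h_1-h_2$ is a nondegenerate conic. Now put datum $1$ equal to $(X,Y,Z)+\epsilon(\partial X,\partial Y,\partial Z)$ and datum $2$ equal to $(X,Y,Z)$, with $\epsilon$ an indeterminate, and compare $\epsilon^3$-terms in (12). We get
$$\det\partial Q=\frac{\partial X\,\partial Y\,\partial Z}{\Delta^2}\ne0,$$
since $\ker\partial=k_0$. So $h'$ is a nondegenerate conic, and Lemma 15 applies to $F,h$ in case (β). Here $J=k_0(s,t,c)=k_0(\ell_1,\ell_2,\ell_3)\supseteq k_{\mathcal G}$ and $M=F(s,t)=J(X,Y,Z)$ with $X,Y,Z\in L_{G_0}$. So by Lemma 3(a), if $N\ge2$, then $S_N$ is a subquotient of the Galois group of $G_0$. What remains is a count.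

## Six degenerate shapes of $G_0-v$

**Proposition 18.** In the situation of the preceding section, $N\ge5$.

*Proof.* **Step 1: $N$ as a sum of nonnegative weights.** For a place $P$ of $F/k_0$ let $m_P$ be the minimum of $\operatorname{ord}_P$ over $\Delta,X,Y,\gamma,Y(X-\gamma),X(Y-\gamma),XYZ$. By (4) and (11),
$$N=\sum_P(\operatorname{ord}_P\Delta-m_P)=-\sum_Pm_P .$$
As $\sum_P\operatorname{ord}_P(XYZ)=0$, we also have
$$N=\sum_P\tau_P,\qquad\tau_P:=-m_P+\tfrac13\operatorname{ord}_P(XYZ). \tag{13}$$
Since $Z=X+Y-2\gamma$, we have $m_P\le\min(\operatorname{ord}_PX,\operatorname{ord}_PY,\operatorname{ord}_PZ)\le\frac13\operatorname{ord}_P(XYZ)$. So every $\tau_P\ge0$, and we may count only places that we can find. We exhibit six.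

* Places $P_i$ ($i=1,2,3$): the two of $X,Y,Z$ that involve $w_i$ have a pole of the same order $k\ge1$, and the third has order $0$. Then $-m_{P_i}\ge-\operatorname{ord}(XYZ)=2k$, so $\tau_{P_i}\ge2k-\frac{2k}3\ge\frac43$.
* Places $Q_{jl}$ ($j<l$): $\lambda_{w_jw_l}$ has positive order and the other two have order $0$. Then $m\le0$, so $\tau\ge\frac13$.

The patterns of orders show that the six places are distinct. So $N\ge3\cdot\frac43+3\cdot\frac13=5$ once they are constructed. At $P_i$ the vertex $w_i$ runs off to infinity in an isotropic direction; at $Q_{jl}$ the points $w_j,w_l$ come to lie on a common isotropic line.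

**Step 2: the curve of shapes.** This step says how to obtain places of $F$ from realizations of $H$. Let $\mathcal C$ be the generic fiber of the map $(\lambda_e)_{e\in E(H)}:\Sigma_{V(H)}\to\mathbb A^{E(H)}$ over $\mathbb F$, which is dominant by (2). It is an integral curve over $\kappa$ with function field $L_H$. The components of $\mathcal C_{k_0}$ are curves permuted transitively by $\mathrm{Gal}(k_0/\kappa)$. Let $C_1$ be the component whose generic point is the slice point of $p|_{V(H)}$, so $k_0(C_1)=k_0L_H\supseteq F$. Any realization $(x,y)$ of $H$ over a field extension of $k_0$ with squared edge lengths $\lambda_e$ can be moved into the slice by a translation and a scaling $(\theta x,\theta^{-1}y)$ over the same field, since $\lambda_{oo'}\ne0$; this does not change distances.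

**Step 3: the rank condition for $P_i$.** Let $w=w_i$, let $\mathcal N$ be the set of neighbors of $w$ in $H$, and $H_w=H-w$. Let $j,l$ be the other two indices; $w_j,w_l\notin\mathcal N$. Let $k$ be a field over $\mathbb F$. Let $L_1$ be the space of $x\in k^{V(H_w)}$ with $x|_{\mathcal N}=0$, and $L_2=k^{V(H_w)}$. So $\Gamma_1$ is $H_w$ with $\mathcal N$ identified to one vertex, where the potential is normalized to $0$, and $\Gamma_2=H_w$. There are no loops in $\Gamma_1$, since $G_0$ has no triangles.

We check (1). Let $\emptyset\ne A'\subseteq E(H_w)$ have connected components in $H_w$ with vertex sets $U_r$ and edge sets $A'_r$, and put $n_r=|U_r\cap\mathcal N|$. On $L_1$ component $r$ contributes rank $|U_r|-\max(n_r,1)$. The contributions add up, because the functionals of different components involve disjoint sets of coordinates. So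
$$r_1(A')+r_2(A')=\sum_r\big(2|U_r|-1-\max(n_r,1)\big).$$
If $n_r\ge1$, then (8) for $U_r\cup\{w\}$, which has size $\ge3$ and misses $v$, gives $|A'_r|+n_r\le2(|U_r|+1)-4$, that is, $|A'_r|+1\le2|U_r|-1-n_r$. If $n_r=0$, then $|A'_r|+1\le2|U_r|-2$ by sparsity. Summing over $r$ gives (1).

**Step 4: sending $w_i$ to infinity.** By Corollary 5 the map $\Psi:L_1\times L_2\to\mathbb A^{E(H_w)}$, $(x,y)\mapsto(x_ey_e)$, is dominant with Jacobian of full row rank generically. The functionals $x_{w_j},x_{w_l},x_{w_jw_l}$ on $L_1$ and $y_{w_jw_l}$ on $L_2$ are nonzero. On the dense open set where the Jacobian has full row rank and these functionals do not vanish, $\Psi$ is still dominant. So its fiber there over the generic point $(\lambda_e)_{e\in E(H_w)}$ is a nonempty variety over a subfield of $k_0$, and it has a $k_0$-point $(x^0,y^0)$. Consider over $k_0[[\pi]]$ the unknowns $x_u,y_u$ $(u\in V(H_w))$ and the equations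
$$x_m(1-\pi y_m)+\pi\lambda_{wm}=0\ (m\in\mathcal N),\qquad x_{uu'}y_{uu'}=\lambda_{uu'}\ (uu'\in E(H_w)). \tag{14}$$
At $\pi=0$, $(x^0,y^0)$ is a solution, and the Jacobian there has full row rank: its first rows are $dx_m$ $(m\in\mathcal N)$, and modulo these the others are the rows of the Jacobian of $\Psi$. Choose a maximal nonvanishing minor, fix the remaining variables at their initial values, and apply Hensel's lemma. This gives a solution over $k_0[[\pi]]$ with constant term $(x^0,y^0)$. Put $(x_w,y_w)=(0,\pi^{-1})$. Then
$$(x_w-x_m)(y_w-y_m)=-x_m(1-\pi y_m)/\pi=\lambda_{wm}\qquad(m\in\mathcal N).$$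
So we have a realization of $H$ over $k_0((\pi))$ with squared edge lengths $\lambda_e$. In it $\lambda_{ww_j}=-x_{w_j}(\pi^{-1}-y_{w_j})$ has order $-1$, because $x^0_{w_j}\ne0$; likewise $\lambda_{ww_l}$; and $\lambda_{w_jw_l}$ has order $0$.

After moving it to the slice, we have a $k_0((\pi))$-point of $\mathcal C_{k_0}$. It is not a $k_0$-point, since some distances have poles. So it is a generic point of some component $\varsigma(C_1)$, $\varsigma\in\mathrm{Gal}(k_0/\kappa)$. Applying $\varsigma^{-1}$ to coefficients gives a $k_0$-embedding $k_0(C_1)\to k_0((\pi))$ with the same orders for the three distances, which are polynomials over $\mathbb F$ in the coordinates. Restrict the valuation to $F$, where it is nontrivial. This is $P_i$.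

**Step 5: letting $x_{w_j}$ and $x_{w_l}$ coincide.** Let $L_1$ be the space of $x\in k^{V(H)}$ with $x_{w_j}=x_{w_l}$, and $L_2=k^{V(H)}$. So $\Gamma_1=H/(w_j=w_l)$, without loops, as $w_j,w_l$ are nonadjacent, and $\Gamma_2=H$. For $\emptyset\ne A'\subseteq E(H)$ with components, in $H$, with vertex sets $U_r$ and edge sets $A'_r$, the sum $r_1(A')+r_2(A')$ is $\sum_r(2|U_r|-2)$, minus $1$ if some $U_r$ contains both $w_j$ and $w_l$. (If they lie in different components, the identification lowers both the number of vertices and the number of components by $1$.) Such a $U_r$ has $|U_r|\ge3$, since $w_j,w_l$ are nonadjacent, and misses $v$, so $|A'_r|\le2|U_r|-4$ by (8). All other $U_r$ have $|A'_r|\le2|U_r|-3$. So (1) holds, and by Corollary 5 the map $L_1\times L_2\to\mathbb A^{E(H)}$ is dominant.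

With $i$ the third index, the functionals $x_{w_iw_j},x_{w_iw_l}$ on $L_1$ and $y_{w_iw_j},y_{w_iw_l}$ on $L_2$ are nonzero. So, as in Step 4, over the generic point $(\lambda_e)_{e\in E(H)}$ there is a $k_0$-point at which they do not vanish. After moving to the slice this is a $k_0$-point of $\mathcal C$ with $\lambda_{w_jw_l}=0$ and the other two distances nonzero. Applying an element of $\mathrm{Gal}(k_0/\kappa)$ we may assume that it lies on $C_1$. Take a discrete valuation of $k_0(C_1)$, trivial on $k_0$, centered there, and restrict it to $F$. The element $\lambda_{w_jw_l}\ne0$ of $F$ has positive order, and the other two distances have order $0$. This is $Q_{jl}$. $\square$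

## Proofs of Theorems 1 and 2

*Proof of Proposition 14.* Type (b) is Proposition 16, with $N=6$. For type (a), Proposition 18 gives $N\ge5$, and by the end of the section on $G_0-v$ the group $S_N$ is a subquotient of the Galois group of $G_0$. $\square$

*Proof of Theorem 1.* Suppose that a $3$-connected minimally rigid graph is radically solvable. By Lemma 10, $\mathfrak I$ contains a solvable system. By Corollary 13 there is a solvable system of type (a) or (b) in $\mathfrak I$, contradicting Proposition 14. $\square$

*Proof of Theorem 2.* **(2) implies (1).** An extension of degree $2$ is obtained by adjoining a square root.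

**(3) implies (2).** We first show that closing one triangle costs at most one square root. Let $b_1\ni u,v$, $b_2\ni v,w$, $b_3\ni u,w$ be a triangle with hinges $u,v,w$. Use the slice with $o=u$, $o'=v$: $u=(0,0)$, $v=(1,\lambda_{uv})$, $w=(x,y)$. Then $xy=\lambda_{uw}$ and $(x-1)(y-\lambda_{uv})=\lambda_{vw}$, so $x$ satisfies the nonzero quadratic equation
$$\lambda_{uv}x^2-(\lambda_{uw}+\lambda_{uv}-\lambda_{vw})x+\lambda_{uw}=0$$
over $k_{b_1}k_{b_2}k_{b_3}$, and $y=\lambda_{uw}/x$. All other points of $b_1\cup b_2\cup b_3$ are rational in the cluster invariants and two known points of their cluster, since ratios $x_{ij}/x_{su}$ and $y_{ij}/y_{su}$ within a cluster $b$ lie in $k_b$. So $k_{b_1\cup b_2\cup b_3}$ lies in an extension of degree $\le2$ of $k_{b_1}k_{b_2}k_{b_3}$. By induction over the replacements, $L_{\mathcal G}$ lies in a tower of extensions of degree $\le2$ over $k_{\mathcal G}$, where $\mathcal G=(V,E)$. By the proof of Lemma 7, adjoining $\ell=\sqrt{\lambda_{v_1v_2}}$ gives $\mathbb F(p^*)$, and $k_{\mathcal G}$ corresponds to $K(i)$, of degree $2$ over $K$. This is (2).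

**(1) implies (3).** By Lemma 7 the system $(V,E)$ is solvable. It suffices to show that *a solvable tight system $\mathcal G$ with $|\mathcal B|\ge2$ contains a triangle*: a triangle is tight (see the proof of Lemma 9(iii)), so we can merge it by (O1), the new system is tight and solvable, and we repeat until one cluster $V$ is left. Let $S$ be a minimal tight subfamily with $|S|\ge2$. Then $(V(S),S)$ is irreducible, and it is solvable by (O3). By Lemma 9(i), $|S|\ge3$. If $|S|=3$, it is a triangle by Lemma 9(ii). If $|S|\ge4$, pruning gives a solvable member of $\mathfrak I$, and Corollary 13 gives a solvable system of type (a) or (b) in $\mathfrak I$, contradicting Proposition 14.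

**The last statement.** Suppose (3) fails. Starting from $(V,E)$, merge triangles until none is left; there are still $\ge2$ clusters. A minimal tight $S$ with $|S|\ge2$ has $|S|\ge4$, by Lemma 9(i),(ii). Pass to $(V(S),S)$ by (O3), prune by (O2), and apply Corollary 13. Each operation replaces the Galois group of the system by a subquotient, and we arrive at a system of type (a) or (b) in $\mathfrak I$, whose Galois group has a subquotient $S_N$ with $N\ge5$ by Proposition 14. So the Galois group of $(V,E)$ has such a subquotient, and by Lemma 7 so does that of the Galois closure of $K(p)/K$. $\square$
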